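# Ordered $K_0$-maps from even spheres into a simple AH algebra that no homomorphism induces

## 1. A rank-$n$ bundle on $S^{2n}\times\mathbb{CP}^N$ with total Chern class $1+h+ey$

Fix $n\ge 2$ and $N\ge 1$, and write $Z=\mathbb{CP}^N$. Let $H$ be a line bundle on $Z$ whose first Chern class $h=c_1(H)$ generates $H^2(Z;\mathbb Z)$, and let $e^0$ be the $0$-cell of $Z$. Put
$$U=H\oplus\mathbb C^{n-1},$$
a bundle of rank $n$ on $Z$. The object on which everything turns is a bundle that looks like $U$ in the $Z$-direction and is genuinely twisted in the $S^{2n}$-direction.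

**Lemma 1.** There is a complex vector bundle $E$ of rank $n$ on $S^{2n}\times Z$ such that $E|_{\{*\}\times Z}\cong U$ and $c_n(E|_{S^{2n}\times\{e^0\}})\ne 0$.

The proof is homotopy theory and is given in Section 4. First we compute the invariants of $E$; after that we can say what $E$ is for.

**Conventions.** Cohomology has rational coefficients unless indicated. Pullbacks along projections are suppressed, and $\times$ is the external product: for bundles $G$ on $X$ and $G'$ on $Y$, $[G]\times[G']$ is the class on $X\times Y$ of the tensor product of the two pullbacks. On $S^2$ let $L$ be a line bundle whose first Chern class $z=c_1(L)$ generates $H^2(S^2;\mathbb Z)$, and put $\beta=[L]-1$. Let $b_{2n}$ be a generator of $\tilde K^0(S^{2n})\cong\mathbb Z$, with $b_2=\beta$. By Bott periodicity $y=\mathrm{ch}(b_{2n})$ generates $H^{2n}(S^{2n};\mathbb Z)$. For $n=1$ this is $\mathrm{ch}(\beta)=e^z-1=z$.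

The total Chern class extends to $K^0$ by $c([G]-[G'])=c(G)c(G')^{-1}$. If $w\in K^0(X)$ is the class of a vector bundle of rank $r$, then $c_q(w)=0$ for $q>r$. This is our only tool for showing that a $K$-theory class does not come from a bundle. On a finite CW complex, $c(w)-1$ is nilpotent, so $\log c(w)$ makes sense, and
$$\log c(w)=\sum_{q\ge1}(-1)^{q-1}(q-1)!\,\mathrm{ch}_q(w).\tag{1}$$
Indeed, both sides are additive in $w$. For a line bundle with first Chern class $x$ we have $\mathrm{ch}_q=x^q/q!$, so the right side is $\sum_{q\ge 1}(-1)^{q-1}x^q/q=\log(1+x)$, which is the left side. By the splitting principle, any bundle becomes a sum of line bundles after a pullback that is injective on rational cohomology, so (1) holds for all bundles and by additivity for all $w$.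

**Lemma 2.** Let $E$ be as in Lemma 1.

1. $c(E)=1+h+e\,y$ for some $e\in\mathbb Q$ with $e\neq 0$.
2. There are unique $u,v\in K^0(Z)$ with
$$[E]=1\times u+b_{2n}\times v,\tag{2}$$
and $u=[U]=[H]+n-1$.
3. For $0\le j\le N$,
$$\mathrm{ch}_j(v)=(-1)^{n-1}\frac{e\,h^j}{(n+j-1)!}.\tag{3}$$

*Proof.* **Part 1: the rank bound leaves room for only one $y$-term.** We have $H^*(S^{2n}\times Z)=H^*(Z)\oplus y\,H^*(Z)$. The part of $c(E)$ without $y$ is its restriction to $\{*\}\times Z$, namely $c(U)=1+h$. The $y$-part of $c_q(E)$ lies in $y\,H^{2q-2n}(Z)$. This is $0$ for $q<n$ and is $\mathbb Qy$ for $q=n$. For $q>n$ we have $c_q(E)=0$ because $E$ has rank $n$. So $c(E)=1+h+ey$. Restrict to $S^{2n}\times\{e^0\}$, where $h$ becomes $0$: the class $c_n$ of the restriction is $ey$, so $e\ne0$ by Lemma 1.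

**Part 2: Künneth.** $K^*(S^{2n})$ and $K^*(Z)$ are free and concentrated in degree $0$, so $K^0(S^{2n}\times Z)=K^0(S^{2n})\otimes K^0(Z)$, and $K^0(S^{2n})=\mathbb Z1\oplus\mathbb Zb_{2n}$. This gives (2). Since $b_{2n}$ restricts to $0$ at a point, restricting (2) to $\{*\}\times Z$ gives $u=[U]$.

**Part 3: compare $c$ with $\mathrm{ch}$.** Since $y^2=0$,
$$\log c(E)=\log(1+h)+\log\Big(1+\frac{ey}{1+h}\Big)=\log(1+h)+e\,y\,(1+h)^{-1}.$$
By (2), $\mathrm{ch}(E)=\mathrm{ch}(u)+y\,\mathrm{ch}(v)$, so the $y$-part of $\mathrm{ch}_{n+j}(E)$ is $y\,\mathrm{ch}_j(v)$. Comparing the $y$-parts of (1) in degree $2(n+j)$ gives $(-1)^{n+j-1}(n+j-1)!\,\mathrm{ch}_j(v)=e(-1)^jh^j$, which is (3). $\square$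

Note what (3) says about size. For $n=2$, $N=1$ it gives $\operatorname{rank}v=-e$ and $c_1(v)=\mathrm{ch}_1(v)=-\frac e2h$, so $e$ must be an even integer. In general $e$ has to absorb denominators that grow with $N$. The construction in Section 4 allows for this by using maps $S^{2n}\to S^{2n}$ of large degree.

**What $E$ is for.** Let $\varphi\colon C(S^{2n})\to B$ be a unital homomorphism of C*-algebras. Then $\varphi\otimes\mathrm{id}\colon C(S^{2n}\times Z)\to B\otimes C(Z)$ is one too. So the class $\varphi_*(1)\times u+\varphi_*(b_{2n})\times v$, which is determined by $\varphi_*$ alone, must be the class of a projection. A map $\alpha$ on $K_0$ may respect positivity for $C(S^{2n})$ and yet fail this test after tensoring with $C(Z)$. The bundle $E$ is the test.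

## 2. Ordered $K_0$-maps and the algebras they should come from

A unital C*-algebra $A$ is an **AH algebra** if it is the inductive limit of a sequence of C*-algebras, each a finite direct sum of algebras $p\,C(X,M_m)\,p$ with $X$ a compact metric space, $m\in\mathbb Z_{>0}$ and $p\in C(X,M_m)$ a projection. If $V$ is the range bundle of $p$, then $p\,C(X,M_m)\,p=\Gamma(X,\mathrm{End}\,V)$. The simplest example has one-point spaces: the limit of $M_{2^i}$ under $a\mapsto\mathrm{diag}(a,a)$. It is simple, with $K_0=\mathbb Z[\frac12]$ in the usual order.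

For a C*-algebra $B$, $K_0(B)$ carries the **positive cone** $K_0(B)_+$ of classes of projections in matrix algebras over $B$. A **homomorphism of ordered $K_0$-groups** is a group homomorphism $\alpha$ with $\alpha(K_0(B)_+)\subseteq K_0(A)_+$. For $B=C(X)$ we have $K_0(B)=K^0(X)$, and the positive cone consists of the classes of vector bundles.

**The cone of $S^{2n}$.** We have $K_0(C(S^{2n}))=\mathbb Z1\oplus\mathbb Zb_{2n}$. By (1),
$$c_n(r+kb_{2n})=(-1)^{n-1}(n-1)!\,k\,y.\tag{4}$$
So if $r+kb_{2n}$ is the class of a bundle and $k\neq0$, then $r\ge n$. For example, on $S^4$ the class $1+b_4$ is not positive. On $S^2$ we have $\beta^2=0$, so $[L^{\otimes j}]=(1+\beta)^j=1+j\beta$, and $r+k\beta$ is positive for every $r\ge1$.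

Every unital homomorphism $\varphi\colon C(S^{2n})\to A$ induces an ordered homomorphism $\varphi_*$ with $\varphi_*([1])=[1_A]$. The question, from Ilan Hirshberg and N. Christopher Phillips, "Obstructions to homomorphisms between homogeneous C*-algebras", arXiv:2607.13222 (2026), is about the converse for simple targets. *Do there exist a simple unital AH algebra $A$, an $n>0$ and an injective ordered homomorphism $\alpha\colon K_0(C(S^{2n}))\to K_0(A)$ with $\alpha([1])=[1_A]$ such that no unital homomorphism $\varphi\colon C(S^{2n})\to A$ has $\varphi_*=\alpha$?* The answer is yes.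

**Theorem 3.** There is a simple unital AH algebra $A$ such that for every $n\ge2$ there is an injective homomorphism of ordered groups $\alpha\colon K_0(C(S^{2n}))\to K_0(A)$ with $\alpha([1])=[1_A]$ which is not $\varphi_*$ for any unital homomorphism $\varphi\colon C(S^{2n})\to A$.

**Theorem 4 (stronger form).** There are a simple unital AH algebra $A$ and a unital homomorphism $\iota\colon C(S^2)\to A$ with $\iota_*$ injective on $K_0$ such that, with $g=\iota_*(\beta)$, the following holds. For $n\ge1$, $M\ge1$, $l\in\mathbb Z$ define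
$$\alpha_{n,M,l}\colon K_0(C(S^{2n}))\to K_0(M_M(A))=K_0(A),\qquad 1\mapsto M[1_A]=[1_{M_M(A)}],\quad b_{2n}\mapsto l\,g.$$

1. $\alpha_{n,M,l}$ is a homomorphism of ordered groups, and it is injective if $l\ne0$.
2. $\alpha_{n,M,l}$ is induced by a unital homomorphism $C(S^{2n})\to M_M(A)$ if and only if $n=1$ or $l=0$.

Theorem 3 is the case $M=1$, $l=1$, $n\ge2$. No claim is made about whether $n=1$ can occur in the question for some other $A$ and $\alpha$.

## 3. Replacing $b_{2n}$ by $\beta$: targets $M_m(C(S^2))$

Drop simplicity for a moment.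

**Target $C(S^2)$.** Consider $\alpha(r+kb_{2n})=r+k\beta$ with $n\ge2$. If $r+kb_{2n}$ is positive, then $k=0$ and $r\ge 0$, or $r\ge n\geq 1$. In both cases $r+k\beta$ is positive, so $\alpha$ is ordered; it is plainly injective and unital. A unital homomorphism $C(S^{2n})\to C(S^2)$ is composition with a continuous map $S^2\to S^{2n}$. For $n\ge2$ such a map is null-homotopic, so it kills $b_{2n}$. Hence $\alpha$ is not induced.

**Target $M_m(C(S^2))$.** Now take $r+kb_{2n}\mapsto mr+kl\beta$ with $l\ne0$, which is ordered for the same reason. Homomorphisms into matrices are no longer maps between spaces, so another obstruction is needed. A sensible first idea is to find a bundle on $S^{2n}$ whose image class is not positive. That is hopeless: $\alpha$ is ordered, so there is none. One is led to tensor with $C(Z)$ and look for a bundle on $S^{2n}\times Z$.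

Not every bundle will do. Suppose $[E]=\sum_k w_k\times z_k$ with $w_k$ and $z_k$ classes of bundles on $S^{2n}$ and $Z$. Then the image class is $\sum_k\alpha(w_k)\times z_k$, again positive. For instance, if $G$ is a rank-$n$ bundle on $S^{2n}$ of class $n+b_{2n}$, then $[G\otimes H]=1\times n[H]+b_{2n}\times[H]$. Its image is
$$mn[H]+l\beta\times[H]=(mn-1)[H]+[L^{\otimes l}]\times[H],$$
an honest bundle. So $E$ must not be assembled from bundles on the two factors. The bundle of Lemma 1 passes this filter, as the next lemma shows.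

**Lemma 5.** Let $n\ge2$, $M'\ge1$, $l\ne0$ and $N=nM'$. Let $u,v\in K^0(Z)$ come from a bundle $E$ as in Lemma 1, and let
$$F'=M'(1\times u)+l\,(\beta\times v)\in K^0(S^2\times Z).$$
Then $c_{nM'+1}(F')\ne0$, although $\operatorname{rank}F'=nM'$.

Here is the mechanism. Passing from $b_{2n}$ to $\beta$ replaces $y$, of degree $2n$, by $z$, of degree $2$. So $\mathrm{ch}_j(v)$ now enters (1) with the factor $j!$ instead of $(n+j-1)!$. On $S^{2n}$ the factorials cancel exactly and $c(E)$ stops at degree $n$. On $S^2$ they do not cancel, and $c(F')$ runs past the rank.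

*By hand, $n=2$, $M'=1$, $N=2$.* By (3), $\mathrm{ch}_j(v)=-e h^j/(j+1)!$. With $C=-le$, formula (1) gives
$$c(F')=(1+h)\Big(1+Cz\big(1-\tfrac12h+\tfrac13h^2\big)\Big)=1+h+Cz\big(1+\tfrac12h-\tfrac16h^2\big).$$
So $c_3(F')=-\frac C6zh^2\ne0$, while $F'$ has rank $2$.

*Proof of Lemma 5.* **The total Chern class of $F'$.** We compute it from (1). Since $\mathrm{ch}(\beta\times v)=z\,\mathrm{ch}(v)$, we have $\mathrm{ch}_{j+1}(\beta\times v)=z\,\mathrm{ch}_j(v)$, which enters (1) with the factor $(-1)^jj!$. Also $\log c(M'u)=M'\log(1+h)$. By (3), with $C=(-1)^{n-1}le\ne0$,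
$$\log c(F')=M'\log(1+h)+C\,z\sum_{j=0}^N(-1)^j\frac{j!}{(n+j-1)!}h^j,$$
and since $z^2=0$,
$$c(F')=(1+h)^{M'}\Big(1+C\,z\sum_{j=0}^N(-1)^j\frac{j!}{(n+j-1)!}h^j\Big).\tag{5}$$

**The coefficients as integrals.** The purpose is to see that no cancellation occurs. Since $n\ge2$, the Beta integral gives
$$\frac{j!}{(n+j-1)!}=\frac1{(n-2)!}\int_0^1t^j(1-t)^{n-2}\,dt.$$
For $M'\le j\le N$ the coefficient of $zh^j$ in (5) is therefore
$$\frac{C}{(n-2)!}\int_0^1\Big(\sum_{s=0}^{M'}\binom{M'}{s}(-1)^{j-s}t^{j-s}\Big)(1-t)^{n-2}\,dt .$$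
The inner sum is
$$(-1)^jt^{j-M'}\sum_s\binom{M'}s(-1)^st^{M'-s}=(-1)^jt^{j-M'}(t-1)^{M'}=(-1)^{j+M'}t^{j-M'}(1-t)^{M'}.$$
So the coefficient equals
$$\frac{C(-1)^{j+M'}}{(n-2)!}\int_0^1t^{j-M'}(1-t)^{M'+n-2}\,dt,$$
which is nonzero because the integrand is positive on $(0,1)$.

**Conclusion.** Take $j=N=nM'$, which is allowed because $nM'\ge M'$. The group $H^{2(nM'+1)}(S^2\times Z)$ is spanned by $zh^{nM'}\ne0$, so $c_{nM'+1}(F')\neq 0$. The rank of $F'$ is $M'n$ because $\beta$ has rank $0$. $\square$

For $m=2$ and $j=2$ in the hand example's notation nothing new happens; the case $j=2$, $M'=1$, $n=2$ of the integral is $-C\int_0^1t(1-t)\,dt=-\frac C6$, in agreement with the computation above.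

**Consequence for $M_m(C(S^2))$.** Let $n\ge2$ and let $\varphi\colon C(S^{2n})\to M_m(C(S^2))$ be unital with $\varphi_*(b_{2n})=l\beta$. Take $M'=m$ and $N=nm$. Then $(\varphi\otimes\mathrm{id})_*[E]=m(1\times u)+l(\beta\times v)=F'$ would be the class of a bundle of rank $nm$ on $S^2\times Z$. By Lemma 5 this forces $l=0$.

**Where $n\ge2$ enters.** Take $n=1$ and a line bundle $E=L^{\otimes e}\otimes H$ with $e\neq 0$. Then $[E]=1\times[H]+\beta\times e[H]$, and
$$F'=M'[H]+le\,\beta\times[H]=(M'-1)[H]+[L^{\otimes le}]\times[H],$$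
an honest bundle. In terms of (5) the factor $j!/(n+j-1)!$ is $1$, the sum is $(1+h)^{-1}$, and $c(F')=(1+h)^{M'}+le\,z(1+h)^{M'-1}$ has no term above degree $M'$.

## 4. Construction of $E$ by extending a map cell by cell

*Proof of Lemma 1.* Rank-$n$ bundles on a finite CW complex are classified by maps to $BU(n)$, which is simply connected. So we need a map $S^{2n}\times\mathbb{CP}^N\to BU(n)$ with prescribed behavior on the two axes. It is easy to define on $S^{2n}\vee\mathbb{CP}^N$. Extension over the remaining cells meets obstructions in odd homotopy groups of $BU(n)$. These are finite, and a map of suitable degree on $S^{2n}$ kills each obstruction.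

**Step 1: the obstruction groups are finite.** We show that $\pi_{2m}(U(n))$ is finite for $m\ge1$, by induction on $n$. First, $\pi_{2m}(U(1))=0$. For $n\ge2$ the fibration $U(n-1)\to U(n)\to S^{2n-1}$ gives an exact sequence
$$\pi_{2m}(U(n-1))\to\pi_{2m}(U(n))\to\pi_{2m}(S^{2n-1}).$$
Its left group is finite by induction, and its right group is finite by Serre's theorem, since $2m\ne2n-1$ and the sphere is odd-dimensional. So the middle group is finite. Hence $\pi_q(BU(n))\cong\pi_{q-1}(U(n))$ is finite for odd $q\ge3$.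

**Step 2: a filtration with one new cell at a time.** Use the CW structures $S^{2n}=*\cup e^{2n}$ and $\mathbb{CP}^N=e^0\cup e^2\cup\dots\cup e^{2N}$, the latter with the Hopf maps $S^{2j-1}\to\mathbb{CP}^{j-1}$ as attaching maps. Put
$$T_j=(S^{2n}\times\mathbb{CP}^j)\cup(\{*\}\times\mathbb{CP}^N),\qquad 0\le j\le N.$$
Then $T_0=S^{2n}\vee\mathbb{CP}^N$, $T_N=S^{2n}\times\mathbb{CP}^N$, and $T_j$ arises from $T_{j-1}$ by attaching the single cell $e^{2n}\times e^{2j}$. Every $T_j$ has one $0$-cell and no $1$-cells, so it is simply connected. We construct inductively $f_j\colon T_j\to BU(n)$ that classifies $U$ on $\{*\}\times\mathbb{CP}^N$ and a bundle with $c_n\ne0$ on $S^{2n}\times\{e^0\}$.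

**Step 3: the start $j=0$.** We need a rank-$n$ bundle on $S^{2n}$ with $c_n\ne0$. The map $\pi_{2n}(BU(n))\to\pi_{2n}(BU)$ is an isomorphism: the fibrations $U(k)\to U(k+1)\to S^{2k+1}$ with $k\ge n$ induce isomorphisms on $\pi_{2n-1}$. So there is a bundle of rank $n$ and class $n+b_{2n}$, and by (4) its $c_n$ is $\pm(n-1)!\,y\ne0$. Since $BU(n)$ is path connected, classifying maps of this bundle and of $U$ can be chosen to send the base points $*$ and $e^0$ to the same point. Let $f_0$ be their wedge.

**Step 4: the extension problem for $j\ge1$.** We identify the obstruction. Put $m=2n+2j$. Let $\chi\colon(D^{2n}\times D^{2j},\partial)\to(T_j,T_{j-1})$ be the product of the characteristic maps, and let $a=\chi|_\partial\colon S^{m-1}\to T_{j-1}$ be the attaching map. As base points take $(*,e^0)$ and a point of $S^{2n-1}\times S^{2j-1}$ that $a$ sends to $(*,e^0)$. Such a point exists because $S^{2n-1}$ goes to $*$ and the Hopf map $S^{2j-1}\to\mathbb{CP}^{j-1}$ is onto. A map $f\colon T_{j-1}\to BU(n)$ extends to $T_j$ if and only if $f\circ a$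 is null-homotopic, that is, $f_*[a]=0$ in $\pi_{m-1}(BU(n))$. As $m-1$ is odd and at least $3$, this group is finite. Let $d\ge1$ be its order.

**Step 5: a self-map that multiplies $[a]$ by $d$.** Let $\delta_d\colon S^{2n}\to S^{2n}$ be a based map of degree $d$, and let $g=\delta_d\times\mathrm{id}$. It maps $T_j$ to $T_j$ and $T_{j-1}$ to $T_{j-1}$, fixes $(*,e^0)$, and is the identity on $\{*\}\times\mathbb{CP}^N$. We claim that
$$g_*[a]=d\,[a]\quad\text{in }\pi_{m-1}(T_{j-1}).\tag{6}$$
The pair $(T_j,T_{j-1})$ has one relative cell, of dimension $m$, so it is $(m-1)$-connected, and $T_{j-1}$ is simply connected. By the relative Hurewicz theorem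
$$\pi_m(T_j,T_{j-1})\cong H_m(T_j,T_{j-1};\mathbb Z)\cong\mathbb Z,$$
naturally for self-maps of the pair, with generator $[\chi]$. Now
$$T_j/T_{j-1}=S^{2n}\wedge(\mathbb{CP}^j/\mathbb{CP}^{j-1})=S^{2n}\wedge S^{2j},$$
and $g$ induces $\delta_d\wedge\mathrm{id}$ on it, a map of degree $d$. So $g$ acts on $H_m(T_j,T_{j-1};\mathbb Z)$ as multiplication by $d$, and therefore $g_*[\chi]=d[\chi]$. The boundary map $\partial\colon\pi_m(T_j,T_{j-1})\to\pi_{m-1}(T_{j-1})$ is a natural homomorphism and sends $[\chi]$ to $[a]$. Applying it gives (6).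

**Step 6: the extension.** We replace $f_{j-1}$ by $f_{j-1}\circ g|_{T_{j-1}}$. By (6),
$$(f_{j-1}\circ g|_{T_{j-1}})_*[a]=d\,(f_{j-1})_*[a]=0,$$
so this map extends to some $f_j\colon T_j\to BU(n)$. On $\{*\}\times\mathbb{CP}^N$ it agrees with $f_{j-1}$, so it still classifies $U$. On $S^{2n}\times\{e^0\}$ it is $f_{j-1}\circ\delta_d$, so its $c_n$ is $d$ times the previous one and is nonzero. Let $E$ be the bundle classified by $f_N$. $\square$

## 5. Point evaluations with trivial coefficients lose the obstruction

We now want a simple algebra. The standard way to force simplicity is to add point evaluations. Starting from $C(S^2)$, one tries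
$$M_{2^{i-1}}(C(S^2))\to M_{2^i}(C(S^2)),\qquad f\mapsto\mathrm{diag}\big(f,f(x_{i-1})\big),$$
with points $x_i$ chosen densely. Let us run the test of Section 3 on the limit $B$, with $1\mapsto M[1]$ and $b_{2n}\mapsto l$ times the image of $\beta$. Suppose $\varphi\colon C(S^{2n})\to M_M(B)$ induces this map.

There is no reason for $\varphi$ itself to come from a finite stage. But the class $(\varphi\otimes\mathrm{id})_*[E]$ is the class of a projection over $B\otimes C(Z)$, and a projection and an identity between $K_0$-classes do come from some finite stage $i$. The starting class is $M(1\times u)+l(\beta\times v)$. A point evaluation sends $\beta\times v$ to $0$ and $1\times u$ to $1\times u$, so at stage $i$ we obtain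
$$2^iM\,(1\times u)+l\,(\beta\times v)\in K^0(S^2\times Z),\qquad\text{of rank }nM2^i.$$
Lemma 5 with $M'=2^iM$ would contradict this if $N=nM2^i$. But $N$ must be fixed before $E$ is chosen, and $i$ is known only afterward. Moreover, once $nM2^i\ge N+1$ the displayed class *is* the class of a bundle. Indeed, a bundle of rank $r$ on a complex of dimension less than $2r$ splits off a trivial line bundle. So on $S^2\times\mathbb{CP}^N$, of dimension $2N+2$, every class of rank at least $N+1$ is the class of a bundle: write it as $[G]-s$ and split $s$ trivial line bundles off $G$. With one fixed $Z$, the test says nothing about $B$.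

The point evaluations add rank without adding Chern classes. The remedy is to tensor the $j$th point evaluation with a line bundle on a new space. Here is the effect in its smallest form. Let $F$ be a class of rank $r$ on $X$ with $c_{r+1}(F)\neq0$, and let $\zeta$ be a line bundle on $\mathbb{CP}^1$ with $c_1(\zeta)=t\neq 0$. On $X\times\mathbb{CP}^1$ we have $c(F+[\zeta])=c(F)(1+t)$. The coefficient of $t$ in $c_{r+2}(F+[\zeta])$ is $c_{r+1}(F)\ne0$, while the rank is $r+1$. The rank went up by one and so did the degree of a nonvanishing Chern class. In our situation the $j$th step will add the class $2^{j-1}M\,u\,[\zeta_j]$, of rank $nM2^{j-1}$, and the balance holds if $t_j^{nM2^{j-1}}\ne0$, that is, if $\zeta_j$ lives on $\mathbb{CP}^{m_j}$ with $m_j\ge nM2^{j-1}$. We want one algebra for all $n$ and $M$. So we take $m_j=j2^{j-1}$, which is large enough for all $j\ge nM$. The finitely many earlier factors will be removed by restriction to points.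

## 6. The algebra with point evaluations twisted by line bundles

**Spaces.** For $j\ge1$ put $m_j=j2^{j-1}$ and $Y_j=\mathbb{CP}^{m_j}$. Let $\zeta_j$ be a Hermitian line bundle on $Y_j$ whose first Chern class $t_j$ generates $H^2(Y_j;\mathbb Z)$. Let $X_0=S^2$ and $X_i=X_{i-1}\times Y_i$.

**Points.** We choose $x_j\in X_j$, $j\ge0$, such that for every $i\ge0$ the projections to $X_i$ of the points $x_j$ with $j\ge i$ are dense in $X_i$. For each $a\ge0$ fix a dense sequence $(D_{a,k})_{k\ge1}$ in $X_a$. The map
$$(a,k)\mapsto j=\tfrac{s(s+1)}2+a,\qquad s=a+k-1,$$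
is a bijection from $\mathbb Z_{\ge0}\times\mathbb Z_{\ge1}$ onto $\mathbb Z_{\ge0}$: for given $s$ the number $a$ runs through $0,\dots,s$, and $j$ runs through the $s+1$ integers from $\frac{s(s+1)}2$ to $\frac{s(s+1)}2+s$. Also $j\ge a$. If $j$ corresponds to $(a,k)$, let $x_j$ be any point of $X_j$ that projects to $D_{a,k}\in X_a$. For given $i$, the indices $j$ corresponding to $(i,k)$, $k\ge1$, satisfy $j\ge i$, and the projections of these $x_j$ already form a dense set in $X_i$.

**The system.** Let $V_0=\mathbb C$ over $X_0$ and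
$$V_i=V_{i-1}\oplus\big((V_{i-1})_{x_{i-1}}\otimes\zeta_i\big)\quad\text{over }X_i,$$
where the fiber $(V_{i-1})_{x_{i-1}}$ is a fixed finite-dimensional Hilbert space. Let $A_i=\Gamma(X_i,\mathrm{End}\,V_i)$. Embedding $V_i$ in a trivial bundle gives $A_i\cong p_iC(X_i,M_{k_i})p_i$ for a projection $p_i$. With $\pi\colon X_i\to X_{i-1}$ the projection, define
$$\psi_i\colon A_{i-1}\to A_i,\qquad\psi_i(f)=(f\circ\pi)\oplus\big(f(x_{i-1})\otimes1_{\zeta_i}\big).$$
These homomorphisms are unital, and injective because of the first summand. Let $A=\varinjlim A_i$, a unital AH algebra, and let $\iota_i\colon C(S^2)=A_0\to A_i$ and $\iota\colon A_0\to A$ be the canonical maps.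

**Lemma 6.** $A$ is simple.

*Proof.* **Step 1: a nonzero element becomes nonzero everywhere.** Let $0\ne f\in A_i$. By density there is $j\ge i$ such that $f$ is nonzero at the projection of $x_j$ to $X_i$. The image $f_j$ of $f$ in $A_j$ has the pullback of $f$ as a direct summand, so $f_j(x_j)\ne0$. The image of $f$ in $A_{j+1}$ has the direct summand $f_j(x_j)\otimes1_{\zeta_{j+1}}$, so it is nonzero at every point of $X_{j+1}$.

**Step 2: an element of $A_{j+1}$ that vanishes nowhere generates $A_{j+1}$ as an ideal.** Let $I$ be a closed ideal of $\Gamma(X,\mathrm{End}\,V)$, $X$ compact, that contains an element vanishing at no point. For $x\in X$ the set $\{a(x):a\in I\}$ is a nonzero ideal of the simple algebra $\mathrm{End}(V_x)$, so some $a\in I$ has $a(x)=1$. Then $a^*a\in I$ is at least $\frac12$ in a neighborhood of $x$. By compactness a finite sum of such elements is at least $\frac12$ everywhere. It is invertible and lies in $I$, so $I=\Gamma(X,\mathrm{End}\,V)$.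

**Step 3: ideals of the limit.** Let $J\ne0$ be a closed ideal of $A$; regard the $A_i$ as subalgebras. If $J\cap A_i=0$ for all $i$, then each $A_i\to A/J$ is injective, hence isometric. So $A\to A/J$ is isometric on a dense subalgebra, hence isometric, and $J=0$, a contradiction. So $J$ contains some $0\ne f\in A_i$. By Steps 1 and 2, $J$ contains $A_{j+1}$ for some $j$, hence $1\in J$ and $J=A$. $\square$

**Lemma 7.** The bundle $V_i$ has rank $2^i$, and
$$V_i=\mathbb C\oplus W_i,\qquad[W_i]=\sum_{j=1}^i2^{j-1}[\zeta_j].\tag{7}$$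
There are an orthogonal decomposition $W_i=\bigoplus_aW_{i,a}$ and points $s_a\in S^2$ such that $\iota_i(f)$ acts on the summand $\mathbb C$ by the pullback of $f$ and on $W_{i,a}$ by the scalar $f(s_a)$.

*Proof.* By induction on $i$; for $i=0$ we have $W_0=0$. For $i\ge1$ the definition gives $\operatorname{rank}V_i=2\operatorname{rank}V_{i-1}=2^i$ and $[V_i]=[V_{i-1}]+2^{i-1}[\zeta_i]$, and the new summand is added to $W_{i-1}$. This proves (7). Further,
$$\iota_i(f)=(\iota_{i-1}(f)\circ\pi)\oplus\big(\iota_{i-1}(f)(x_{i-1})\otimes1_{\zeta_i}\big).$$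
The first summand is covered by the case $i-1$. Let $s$ be the $S^2$-coordinate of $x_{i-1}$. By the case $i-1$ at the point $x_{i-1}$, the second summand acts on $\mathbb C\otimes\zeta_i$ by $f(s)$ and on $(W_{i-1,a})_{x_{i-1}}\otimes\zeta_i$ by $f(s_a)$. $\square$

**From projections to bundles on $X_i\times Z$.** Let $Z$ be any finite CW complex. We have $A_i\otimes C(Z)=\Gamma(X_i\times Z,\mathrm{End}\,V_i)$. A projection $q\in M_k(A_i\otimes C(Z))=\Gamma(X_i\times Z,\mathrm{End}(V_i^{\oplus k}))$ has a range bundle $q(V_i^{\oplus k})$. Equivalent projections have isomorphic range bundles, and orthogonal sums correspond to direct sums. So this defines a homomorphism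
$$\Phi_i\colon K_0(A_i\otimes C(Z))\to K^0(X_i\times Z)$$
that maps classes of projections to classes of vector bundles.

**Lemma 8.** Let $\rho\colon K^0(S^2\times Z)\to K^0(Z)$ be restriction to $\{\mathrm{pt}\}\times Z$. For all $w\in K^0(S^2\times Z)$,
$$\Phi_i\big((\iota_i\otimes\mathrm{id})_*(w)\big)=w+\rho(w)\,[W_i].\tag{8}$$

*Proof.* Both sides are additive, so let $w=[D]$, where $D$ is the range bundle of a projection $e\in M_k(C(S^2\times Z))$. By Lemma 7, on $V_i^{\oplus k}=\mathbb C^k\oplus\bigoplus_a(\mathbb C^k\otimes W_{i,a})$ the projection $(\iota_i\otimes\mathrm{id})(e)$ acts over a point with $S^2$-coordinate $x$ and $Z$-coordinate $\eta$ as $e(x,\eta)$ on $\mathbb C^k$ and as $e(s_a,\eta)\otimes1$ on $\mathbb C^k\otimes W_{i,a}$. Its range is $D\oplus\bigoplus_aD|_{\{s_a\}\times Z}\otimes W_{i,a}$. Since $S^2$ is path connected, the isomorphism class of $D|_{\{s\}\times Z}$ does not depend on $s$; its $K$-class is $\rho(w)$. Summing over $a$ gives (8). $\square$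

**Lemma 9.** $\iota_*\colon K_0(C(S^2))\to K_0(A)$ is injective.

*Proof.* Suppose $\iota_*(r+k\beta)=0$. As $K_0(A)=\varinjlim K_0(A_i)$, we have $(\iota_i)_*(r+k\beta)=0$ for some $i$. By (8) with $Z$ a point, $r+k\beta+r[W_i]=0$ in $K^0(X_i)$. Taking ranks gives $r2^i=0$, so $r=0$. Restricting $k\beta=0$ to $S^2$ gives $k=0$. $\square$

## 7. Positivity, injectivity and the maps that are induced

Let $A$ and $\iota$ be as in Section 6, and $g=\iota_*(\beta)$. Since $[1_A]=\iota_*(1)$,
$$\alpha_{n,M,l}(r+kb_{2n})=\iota_*(rM+kl\beta).\tag{9}$$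

**Part 1 of Theorem 4: positivity.** We use that the cone of $S^{2n}$ is small and that of $S^2$ is large. Suppose $r+kb_{2n}$ is the class of a vector bundle, so $r\ge0$. If $k=0$, then (9) is $rM[1_A]\ge0$. If $k\ne0$, then $c_n\ne0$ by (4), so $r\ge n\ge1$, and by $[L^{\otimes kl}]=1+kl\beta$
$$\alpha_{n,M,l}(r+kb_{2n})=\iota_*\big((rM-1)\cdot1+[L^{\otimes kl}]\big)\ge0.$$

**Part 1: injectivity for $l\ne0$.** By (9) and Lemma 9, $\alpha_{n,M,l}(r+kb_{2n})=0$ implies $rM=0$ and $kl=0$, so $r=k=0$.

**"If" in part 2.** We exhibit homomorphisms. Fix a point $s_0$ of the sphere. If $l=0$, the map $f\mapsto f(s_0)1_{M_M(A)}$ sends $r+kb_{2n}$ to $rM[1_A]$, because $b_{2n}$ restricts to $0$ at a point. So it induces $\alpha_{n,M,0}$. If $n=1$, let $\delta\colon S^2\to S^2$ have degree $l$, so $\delta^*\beta=l\beta$. Then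
$$f\mapsto\mathrm{diag}\big(\iota(f\circ\delta),f(s_0)1_A,\dots,f(s_0)1_A\big)\in M_M(A)$$
sends $r+k\beta$ to $\iota_*(r+kl\beta)+(M-1)r[1_A]=\iota_*(rM+kl\beta)$, so it induces $\alpha_{1,M,l}$.

It remains to prove: *if $n\ge2$, $M\ge1$ and $l\ne0$, then $\alpha_{n,M,l}$ is not induced by a unital homomorphism.*

## 8. A Chern class above the rank for $n\ge2$ and $l\neq0$

Suppose $\varphi\colon C(S^{2n})\to M_M(A)$ is a unital homomorphism with $\varphi_*=\alpha_{n,M,l}$, where $n\ge2$ and $l\ne0$.

**Step 1: fix the test before any stage is chosen.** To respect the order of choices found in Section 5, we put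
$$i_0=nM,\qquad M'=2^{i_0}M,\qquad N=nM',\qquad Z=\mathbb{CP}^N.$$
These depend only on $n$ and $M$. Now take $E$ from Lemma 1 and $u,v$ from (2).

**Step 2: a positive class over $A\otimes C(Z)$.** We transport $E$ by $\varphi\otimes\mathrm{id}\colon C(S^{2n}\times Z)\to M_M(A)\otimes C(Z)$. The external product $K_0(B)\otimes K_0(C(Z))\to K_0(B\otimes C(Z))$, $[p]\times[q]=[p\otimes q]$, is natural in $B$. So (2) gives
$$(\varphi\otimes\mathrm{id})_*[E]=M[1_A]\times u+l\,\iota_*(\beta)\times v=(\iota\otimes\mathrm{id})_*(F_0),\qquad F_0=M(1\times u)+l(\beta\times v)\in K^0(S^2\times Z).$$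
Since $E$ is the range bundle of a projection over $C(S^{2n}\times Z)$, this is the class of a projection $p$ in some $M_k(A\otimes C(Z))$.

**Step 3: passing to a finite stage.** We want a projection over some $A_i\otimes C(Z)$ with class exactly $(\iota_i\otimes\mathrm{id})_*(F_0)$. The $\psi_i$ are injective, so $B_i=M_k(A_i\otimes C(Z))$ is an increasing sequence of subalgebras with dense union in $M_k(A\otimes C(Z))$. Choose $i'$ and a self-adjoint $b\in B_{i'}$ with $\|b-p\|<\frac14$. The spectrum of $b$ lies within distance $\frac14$ of $\{0,1\}$, so $\chi_{(1/2,\infty)}$ is continuous on it. Hence $q'=\chi_{(1/2,\infty)}(b)$ is a projection in $B_{i'}$ with $\|q'-b\|\le\frac14$. Then $\|q'-p\|<1$, and projections at distance less than $1$ are equivalent, so $[q']=[p]$ in $K_0(A\otimes C(Z))$. Thus $[q']$ and $(\iota_{i'}\otimes\mathrm{id})_*(F_0)$ have the same image in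
$$K_0(A\otimes C(Z))=\varinjlim_iK_0(A_i\otimes C(Z)),$$
and their images agree at some stage $i\ge\max(i',i_0)$. Let $q\in B_i$ be the image of $q'$. Then $[q]=(\iota_i\otimes\mathrm{id})_*(F_0)$ in $K_0(A_i\otimes C(Z))$.

**Step 4: the resulting bundle.** We translate Step 3 into topology. Since $\beta$ restricts to $0$ at a point, $\rho(F_0)=Mu$. Let $Q$ be the range bundle of $q$. Applying $\Phi_i$ and using (8) and (7),
$$[Q]=F_0+M\,u\sum_{j=1}^i2^{j-1}[\zeta_j]\quad\text{in }K^0(X_i\times Z),\qquad\operatorname{rank}Q=nM+nM(2^i-1)=nM2^i.$$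

**Step 5: removing the small factors.** For $j<i_0$ the space $Y_j$ is too small for the count below, so restrict $Q$ to a point in each of $Y_1,\dots,Y_{i_0}$. Each $\zeta_j$ with $j\le i_0$ becomes trivial, and $\sum_{j\le i_0}2^{j-1}=2^{i_0}-1$. Since
$$F_0+(2^{i_0}-1)M(1\times u)=M'(1\times u)+l(\beta\times v)=F',$$
we get a bundle $Q'$ of rank $nM2^i$ on $S^2\times\prod_{j=i_0+1}^iY_j\times Z$ with
$$[Q']=F'+\sum_{j=i_0+1}^i2^{j-1}M\,u\,[\zeta_j].$$
Here $F'$ is the class of Lemma 5 for this $M'$ and $N=nM'$. From $u=[H]+n-1$ we get $c(u[\zeta_j])=(1+h+t_j)(1+t_j)^{n-1}$, so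
$$c(Q')=c(F')\prod_{j=i_0+1}^iP_j,\qquad P_j=\big((1+h+t_j)(1+t_j)^{n-1}\big)^{2^{j-1}M}.\tag{10}$$

**Step 6: the coefficient of the top monomial.** We isolate $c(F')$ inside $c(Q')$. As a polynomial in $h$ and $t_j$, $P_j$ has total degree $d_j=nM2^{j-1}$. So no power of $t_j$ above $t_j^{d_j}$ occurs. The coefficient of $t_j^{d_j}$ has degree $0$ in $h$ and equals $1$. For $j>i_0=nM$,
$$m_j=j2^{j-1}\ge nM2^{j-1}=d_j .$$
The ring $H^*\big(S^2\times\prod_{j=i_0+1}^iY_j\times Z\big)$ is a free module over $H^*(S^2\times Z)$ with basis the monomials $\prod_jt_j^{a_j}$, $0\le a_j\le m_j$. All powers of $t_j$ in (10) are at most $d_j\le m_j$, so (10), multiplied out, is already the expansion in this basis. Hence the coefficient of the basis element $\prod_{j=i_0+1}^it_j^{d_j}$ in $c(Q')$ is exactly $c(F')$. (If $i=i_0$, the product is empty and this says $c(Q')=c(F')$.)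

**Step 7: the contradiction.** We compare degrees with the rank. Put
$$q_0=nM2^i+1=nM'+1+\sum_{j=i_0+1}^id_j,$$
where the second equality holds because $2^{i_0}+\sum_{j=i_0+1}^i2^{j-1}=2^i$. The coefficient of $\prod_{j=i_0+1}^it_j^{d_j}$ in $c_{q_0}(Q')$ is the part of $c(F')$ of degree $2(nM'+1)$, that is, $c_{nM'+1}(F')$. This is nonzero by Lemma 5. So $c_{q_0}(Q')\ne0$. But $q_0>nM2^i=\operatorname{rank}Q'$, so $c_{q_0}(Q')=0$, a contradiction. Hence no such $\varphi$ exists.

This proves Theorem 4. For $M=1$, $l=1$ and any $n\ge2$, the map $\alpha(r+kb_{2n})=r[1_A]+k\,\iota_*(\beta)$ is injective, ordered and unital and is not induced by any unital homomorphism $C(S^{2n})\to A$, which proves Theorem 3. $\blacksquare$
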